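\title{Commutators of subspaces in simple Chevalley Lie algebras}

\begin{abstract}
Let $\mathfrak a$ be a Lie algebra over a field $K$ that becomes a simple Chevalley Lie algebra over the algebraic closure of $K$. We prove that $\operatorname{cod}[U,V]\le\operatorname{cod}U+\operatorname{cod}V$ for all subspaces $U,V\subseteq\mathfrak a$, in every rank. This confirms a conjecture posed by Capdeboscq, Kirkina and Rumynin for characteristic zero or very good characteristic. The inequality is a special case of a general one: if a nonzero invariant multilinear form on irreducible modules $A_1,\dots,A_m$ of a group vanishes on $U_1\times\dots\times U_m$, then $\sum_i\operatorname{cod}U_i/\dim A_i\ge1$. We also determine the cases of equality under a mild restriction on the characteristic: in rank at least two only the trivial ones occur.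
\end{abstract}

\section{Introduction}\label{sec:intro}

All vector spaces in this paper are finite-dimensional. For subspaces $U,V$ of a Lie algebra $\mathfrak a$, let $[U,V]$ be the linear span of the brackets $[u,v]$ with $u\in U$, $v\in V$, and let $\operatorname{cod}$ denote codimension. If $[\mathfrak a,\mathfrak a]=\mathfrak a$, the brackets span everything, and one may ask how much is lost when the two arguments are confined to subspaces. For the intersection of two subspaces the losses at most add up. The question is whether the same holds for the bracket: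
\begin{equation}\label{eq:main}
\operatorname{cod}[U,V]\le\operatorname{cod}U+\operatorname{cod}V .
\end{equation}

Let $\mathbf G$ be a simple simply connected Chevalley group scheme of rank $l$, and let $\mathfrak g_{\mathbb Z}$ be its Lie algebra, which is defined over $\mathbb Z$. Let $K$ be a field of characteristic $p$, zero or a prime. The Lie algebra $\mathfrak g=\mathfrak g_{\mathbb Z}\otimes_{\mathbb Z}\overline K$ is called a \emph{Chevalley Lie algebra of rank $l$}. For $\mathbf G=\mathrm{SL}_{l+1}$ it is $\mathfrak{sl}_{l+1}(\overline K)$; Section~\ref{sec:chevalley} recalls the general description by a basis. A prime $p$ is \emph{good} if it divides no coefficient of the highest root, and \emph{very good} if it is good and $\mathfrak g$ is simple. We study Lie algebras $\mathfrak a$ over $K$ such that $\mathfrak a\otimes_K\overline K$ is a Chevalley Lie algebra. For $l=2$ and characteristic zero or very good, \eqref{eq:main} is known to hold for all subspaces of $\mathfrak a$. The conjecture posed in \cite{CKR} is that the same is true in every rank $l$.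

Some test cases show what \eqref{eq:main} measures. Put $n=\dim\mathfrak a$.
\begin{itemize}
\item For $U=V=\mathfrak a$ it says that $[\mathfrak a,\mathfrak a]=\mathfrak a$. For $U=0$, $V=\mathfrak a$ both sides equal $n$.
\item For $U=Kx$, $x\neq 0$, and $V=\mathfrak a$, the left side is the dimension of the centralizer of $x$ and the right side is $n-1$. So \eqref{eq:main} says that $x$ is not central.
\item Let $U=V=\mathfrak b$ be the upper triangular matrices in $\mathfrak{sl}_{l+1}(\mathbb C)$, and put $N=l(l+1)/2$. Then $[\mathfrak b,\mathfrak b]$ consists of the strictly upper triangular matrices, so $\operatorname{cod}\mathfrak b=N$ and $\operatorname{cod}[\mathfrak b,\mathfrak b]=N+l$. Here \eqref{eq:main} reads $l\le N$, with equality only for $l=1$. In particular, the sum on the right cannot be replaced by the maximum.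
\end{itemize}
The first two tests fail for some non-simple $\mathfrak g$. In characteristic $2$ we have $[\mathfrak{sl}_2,\mathfrak{sl}_2]=Kh$ for the standard basis $e,h,f$, because $[h,e]=2e$ and $[h,f]=-2f$ vanish. In characteristic $p$ the identity matrix is a central element of $\mathfrak{sl}_p$. Every prime is good in type $A$, where the highest root is the sum of the simple roots, so goodness alone is not enough. It turns out that simplicity alone is.

\begin{theorem}\label{thm:ineq}
Let $\mathfrak a$ be a Lie algebra over $K$ such that $\mathfrak g=\mathfrak a\otimes_K\overline K$ is a Chevalley Lie algebra of any rank and is simple. Then \eqref{eq:main} holds for all subspaces $U,V\subseteq\mathfrak a$. In particular, it holds if the characteristic of $K$ is zero or very good.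
\end{theorem}

Thus the conjecture is true. The tests above contain three cases of equality, and these are essentially all. Let $r\in\{1,2,3\}$ be the ratio of the squared lengths of the long and the short roots, with $r=1$ in the simply laced types.

\begin{theorem}\label{thm:equality}
Let $\mathfrak a$ be a Lie algebra over $K$ such that $\mathfrak g=\mathfrak a\otimes_K\overline K$ is a Chevalley Lie algebra of rank $l$. Assume that $\mathfrak g$ is simple and that $p=0$ or $p>r$ (this is no condition on $p$ when $r=1$). These assumptions hold if the characteristic of $K$ is zero or very good. Then $\operatorname{cod}[U,V]=\operatorname{cod}U+\operatorname{cod}V$ if and only if one of the following holds: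
\begin{enumerate}
\item[(1)] $U=V=\mathfrak a$;
\item[(2)] one of $U,V$ is $0$ and the other is $\mathfrak a$;
\item[(3)] $l=1$, $U=V$ and $\dim U=2$.
\end{enumerate}
Hence for $l\ge2$, outside cases \textup{(1)} and \textup{(2)}, $\operatorname{cod}[U,V]\le\operatorname{cod}U+\operatorname{cod}V-1$, and the constant $-1$ is optimal.
\end{theorem}

A single element does not suffice to prove \eqref{eq:main}. Already for $U=V=\mathfrak a$, no map $\operatorname{ad}u$ is onto, since $\operatorname{ad}u$ kills $u$. The inequality is a property of the whole multiplication table, and it becomes symmetric once the table is viewed as a trilinear form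
\[
f(x,y,\xi)=\xi([x,y])\qquad(x,y\in\mathfrak g,\ \xi\in\mathfrak g^*).
\]
Let $W=[U,V]^\perp\subseteq\mathfrak g^*$ be the annihilator of $[U,V]$. Then $f$ vanishes on $U\times V\times W$ and $\operatorname{cod}W=n-\operatorname{cod}[U,V]$, so \eqref{eq:main} becomes
\[
\operatorname{cod}U+\operatorname{cod}V+\operatorname{cod}W\ge n .
\]
In this form the Lie structure matters only through its symmetry group. We write $f(U_1,\dots,U_m)=0$ when $f$ vanishes on $U_1\times\dots\times U_m$.

\begin{theorem}\label{thm:forms}
Let $K$ be any field, $\Gamma$ a group, $A_1,\dots,A_m$ irreducible $K\Gamma$-modules of dimensions $n_i\ge1$, and $f\colon A_1\times\dots\times A_m\to K$ a nonzero $\Gamma$-invariant multilinear form. If $U_i\subseteq A_i$ are subspaces with $f(U_1,\dots,U_m)=0$, then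
\[
\sum_{i=1}^m\frac{\operatorname{cod}U_i}{n_i}\ge1 .
\]
\end{theorem}

Section~\ref{sec:forms} proves Theorem~\ref{thm:forms} by an elementary form of the Kempf--Rousseau ``optimal destabilizing flag'' argument: a violation of the inequality leads to a minimization problem with a unique solution, and the solution is a proper $\Gamma$-stable filtration. Section~\ref{sec:chevalley} deduces Theorem~\ref{thm:ineq}. Sections \ref{sec:reduction}--\ref{sec:count} prove Theorem~\ref{thm:equality} by a weighted count on the root system.

\section{Invariant multilinear forms}\label{sec:forms}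

\subsection{Two simple cases}

Write $c_i=\operatorname{cod}U_i$. For $m=2$, Theorem~\ref{thm:forms} is linear algebra. The left and right kernels of $f$ are proper $\Gamma$-stable subspaces, hence zero. So $f$ is a perfect pairing, $n_1=n_2$, and $U_1\subseteq U_2^\perp$ gives $n_1-c_1\le c_2$. Irreducibility cannot be dropped: for the trivial group and $f(x,y)=x_1y_1$ on $K^2\times K^2$, the subspaces $U_1=\{x_1=0\}$, $U_2=K^2$ give the sum $1/2$.

The second case explains the shape of the bound for all $m$. Suppose that $\Gamma$ is finite, that each $A_i$ has a basis $e_{i,1},\dots,e_{i,n_i}$ whose lines $Ke_{i,j}$ are permuted transitively by $\Gamma$, and that each $U_i$ is spanned by basis vectors. Fix $j_1,\dots,j_m$ with $f(e_{1,j_1},\dots,e_{m,j_m})\ne0$. For every $\gamma\in\Gamma$ invariance gives an index $i$ with $\gamma e_{i,j_i}\notin U_i$. For fixed $i$, transitivity shows that this happens for a proportion $c_i/n_i$ of the elements $\gamma$. Hence $\sum_i c_i/n_i\ge1$. The same averaging proves more. Attach real weights to the basis lines, with total weight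 zero in each $A_i$. The total weight of $(\gamma e_{1,j_1},\dots,\gamma e_{m,j_m})$ has mean zero over $\Gamma$, so $f$ is nonzero on some tuple of basis vectors of total weight at least zero.

In general there is no permuted basis and no averaging over $\Gamma$. The last statement survives, however, once weighted bases are replaced by a basis-free notion.

\subsection{Norms and adapted bases}

A \emph{norm} on a $K$-vector space $A$ is a map $\varphi\colon A\to\mathbb R\cup\{+\infty\}$ such that $\varphi(x)=+\infty$ if and only if $x=0$, $\varphi(cx)=\varphi(x)$ for $c\in K^\times$, and $\varphi(x+y)\ge\min(\varphi(x),\varphi(y))$. (The name comes from $\exp(-\varphi)$, which is an ultrametric norm for the trivial absolute value on $K$.) The sets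
\[
F^s=\{x:\varphi(x)\ge s\},\qquad F^{>s}=\{x:\varphi(x)>s\}\qquad(s\in\mathbb R)
\]
are subspaces. If $s<s'$ are values of $\varphi$, then $F^s\supsetneq F^{s'}$, so $\varphi$ has only finitely many values $s_1<\dots<s_k$ on $A\setminus0$. Thus a norm is a flag $A=F^{s_1}\supsetneq\dots\supsetneq F^{s_k}\supsetneq0$ with real labels, and $F^{>s_i}=F^{s_{i+1}}$. Put $\operatorname{gr}^s=F^s/F^{>s}$.

A basis $e=(e_j)$ of $A$ is \emph{adapted} to $\varphi$ if $\varphi(\sum_jc_je_j)=\min_{c_j\ne0}\varphi(e_j)$. Conversely, a basis $e$ and real weights $a=(a_j)$ define a norm $\varphi_{e,a}(\sum_jc_je_j)=\min_{c_j\ne0}a_j$, to which $e$ is adapted.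

\begin{lemma}\label{lem:adapted}
Let $\varphi$ be a norm on $A$.
\begin{enumerate}
\item[(a)] If $B_s\subset F^s$ maps bijectively onto a basis of $\operatorname{gr}^s$ for each $s$, then $B=\bigsqcup_sB_s$ is an adapted basis. In particular, adapted bases exist.
\item[(b)] In every adapted basis the value $s$ occurs exactly $\dim\operatorname{gr}^s$ times.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Lifts of bases of the successive quotients of a flag form a basis, and $\varphi=s$ on $B_s$. Let $x\neq0$ be a combination of elements of $B$, and let $s$ be least such that an element of $B_s$ has a nonzero coefficient. Then $x\in F^s$, and the image of $x$ in $\operatorname{gr}^s$ is a nontrivial combination of the image of $B_s$. So $x\notin F^{>s}$ and $\varphi(x)=s$.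

(b) If $(e_j)$ is adapted, then $F^s$ is spanned by the $e_j$ with $\varphi(e_j)\ge s$ and $F^{>s}$ by those with $\varphi(e_j)>s$.
\end{proof}

By (b), the numbers $\deg\varphi=\sum_j\varphi(e_j)$ and $\|\varphi\|^2=\sum_j\varphi(e_j)^2$ do not depend on the adapted basis $(e_j)$.

The norms with a fixed adapted basis form a Euclidean space, with the weights as coordinates, and there one can form midpoints. We shall need the midpoint of two arbitrary norms, and the next lemma provides it.

\begin{lemma}\label{lem:common}
Any two norms $\varphi,\varphi'$ on $A$ have a common adapted basis.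
\end{lemma}

\begin{proof}
Let $F,F'$ be their filtrations. For all $s,t$ choose $B_{s,t}\subset F^s\cap F'^t$ lifting a basis of
\[
Q_{s,t}=\frac{F^s\cap F'^t}{F^{>s}\cap F'^t+F^s\cap F'^{>t}} .
\]
Fix $s$. The images of the subspaces $F^s\cap F'^t$ form a filtration of $\operatorname{gr}^s$ that starts at $\operatorname{gr}^s$ and ends at $0$, with successive quotients
\[
P_{s,t}=\frac{F^s\cap F'^t+F^{>s}}{F^s\cap F'^{>t}+F^{>s}} .
\]
The natural map $F^s\cap F'^t\to P_{s,t}$ is onto, with kernel $(F^s\cap F'^t)\cap(F^s\cap F'^{>t}+F^{>s})$. Since $F^s\cap F'^{>t}\subseteq F^s\cap F'^t$, the modular law ($X\cap(Y+Z)=Y+X\cap Z$ for $Y\subseteq X$) identifies this kernel with $F^s\cap F'^{>t}+F^{>s}\cap F'^t$. So $P_{s,t}\cong Q_{s,t}$, and $\bigsqcup_tB_{s,t}$ maps bijectively onto a basis of $\operatorname{gr}^s$. By Lemma~\ref{lem:adapted}(a), $B=\bigsqcup_{s,t}B_{s,t}$ is adapted to $\varphi$. The definition of $Q_{s,t}$ is symmetric in $F$ and $F'$, so $B$ is adapted to $\varphi'$ as well.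
\end{proof}

\subsection{The function $M$}

Let $f\colon A_1\times\dots\times A_m\to K$ be a nonzero multilinear form. For a tuple $\boldsymbol\varphi=(\varphi_1,\dots,\varphi_m)$ of norms on $A_1,\dots,A_m$ put
\[
M(\boldsymbol\varphi)=\max\Big\{\sum_i\varphi_i(x_i)\ :\ f(x_1,\dots,x_m)\ne0\Big\}.
\]
The maximum exists because each $\varphi_i$ takes finitely many values on nonzero vectors. For a tuple $\mathbf e=(e_1,\dots,e_m)$ of bases $e_i=(e_{i,j})_j$, let $S(\mathbf e)$ be the set of index tuples $(j_1,\dots,j_m)$ with $f(e_{1,j_1},\dots,e_{m,j_m})\ne0$. It is nonempty. For a nonempty set $S$ of index tuples and $a=(a_{i,j})\in\mathbb R^{n_1+\dots+n_m}$ put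
\[
M_S(a)=\max_{(j_1,\dots,j_m)\in S}\ \sum_ia_{i,j_i}.
\]
As a maximum of finitely many linear forms, $M_S$ is continuous and convex, and $M_S(\lambda a)=\lambda M_S(a)$ for $\lambda\geq0$. If each $e_i$ is adapted to $\varphi_i$ and $a_{i,j}=\varphi_i(e_{i,j})$, then
\begin{equation}\label{eq:MS}
M(\boldsymbol\varphi)=M_{S(\mathbf e)}(a).
\end{equation}
Indeed, ``$\ge$'' holds because basis vectors are allowed in the definition of $M$. Conversely, let $f(x_1,\dots,x_m)\ne0$ and expand each $x_i$ in $e_i$. Some $(j_1,\dots,j_m)\in S(\mathbf e)$ has $e_{i,j_i}$ occurring in $x_i$ with nonzero coefficient for all $i$, and then $a_{i,j_i}\ge\varphi_i(x_i)$.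

The basis-free form of the averaging statement is the following.

\begin{proposition}\label{prop:M}
Under the hypotheses of Theorem~\ref{thm:forms}, if $\deg\varphi_i=0$ for all $i$, then $M(\boldsymbol\varphi)\ge0$.
\end{proposition}

For $m=2$ the proof above rests on the kernels of $f$, which are canonical subspaces. For $m\ge3$ the kernels can vanish while $M$ takes negative values, so a canonical subspace has to be found in another way. The smallest example shows how.

\begin{example}\label{ex:dual}
Let $A_1=A_2=A_3=A=K[\varepsilon]/(\varepsilon^2)$ and let $f(x,y,z)$ be the coefficient of $\varepsilon$ in $xyz$. For a unit $x$ the bilinear form $f(x,\cdot,\cdot)$ is nondegenerate: if $y\ne0$, then $f(x,y,z)\neq0$ for $z=\varepsilon$ or $z=1$, according as $xy$ is a unit or not. In particular $f$ has no kernel in any variable. A norm of degree zero on $A$ is given by a line $L$ and a number $s\ge0$: it equals $s$ on $L\setminus0$ and $-s$ off $L$, and $\|\varphi\|^2=2s^2$. Consider triples $(L_i,s_i)$ with $2(s_1^2+s_2^2+s_3^2)=1$.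

Suppose $L_1\ne K\varepsilon$ or $s_1=0$. Then some unit $x$ has $\varphi_1(x)=s_1$. Taking $0\ne y\in L_2$ and any $z$ with $f(x,y,z)\ne0$ gives $M\ge s_1+s_2-s_3$, and exchanging the roles of $y$ and $z$ gives $M\ge s_1+s_3-s_2$. So $M\ge s_1\geq0$. By symmetry, $M<0$ forces $L_i=K\varepsilon$ and $s_i>0$ for all $i$. In that case the basis $(1,\varepsilon)$ is adapted, $f$ is nonzero exactly on $(\varepsilon,1,1)$, $(1,\varepsilon,1)$, $(1,1,\varepsilon)$, and \eqref{eq:MS} gives
\[
M=\max(s_1-s_2-s_3,\ s_2-s_1-s_3,\ s_3-s_1-s_2)\ge-\tfrac13(s_1+s_2+s_3)\ge-\tfrac1{\sqrt6},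
\]
with equality exactly for $s_1=s_2=s_3=1/\sqrt6$. So $M$ has a negative minimum, attained at one point only, and this point singles out the line $K\varepsilon$. Since $M$ is defined in terms of $f$ alone, every group that acts on $A_1,A_2,A_3$ and preserves $f$ must preserve this line, and cannot act irreducibly.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:M}]
Let $\mathcal N$ be the set of tuples $\boldsymbol\varphi$ with $\deg\varphi_i=0$ for all $i$ and $\sum_i\|\varphi_i\|^2=1$. Suppose that some tuple of norms of degree zero has $M<0$. Not all of its members vanish identically on nonzero vectors, for then $M=0$. Multiplying all of them by a suitable positive constant, we obtain an element of $\mathcal N$ with $M<0$.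

\emph{The minimum of $M$ on $\mathcal N$ is attained.} The field $K$ carries no topology, but the bases enter \eqref{eq:MS} only through the set $S(\mathbf e)$, for which there are finitely many possibilities. Let $\Sigma\subset\mathbb R^{n_1+\dots+n_m}$ be the compact set of all $a$ with Euclidean length $|a|=1$ and $\sum_ja_{i,j}=0$ for each $i$. Then $\mathcal N$ consists of the tuples $(\varphi_{e_i,a_i})_i$ with $\mathbf e$ a tuple of bases and $a\in\Sigma$. By \eqref{eq:MS}, $\inf_{\mathcal N}M=\min_S\min_{a\in\Sigma}M_S(a)$, where $S$ runs over the sets of the form $S(\mathbf e)$. So the infimum is attained. Call it $-\delta$, with $\delta>0$.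

\emph{The minimizer is unique.} Let $\boldsymbol\varphi,\boldsymbol\varphi'\in\mathcal N$ be minimizers. By Lemma~\ref{lem:common} there are bases $e_i$ adapted to both $\varphi_i$ and $\varphi_i'$. Let $S=S(\mathbf e)$ and let $a,a'\in\Sigma$ be the weights of $\boldsymbol\varphi$ and $\boldsymbol\varphi'$. Suppose $a\ne a'$ and put $b=(a+a')/2$. Then $|b|<1$, as the midpoint of two distinct points of a sphere lies in the open ball. Convexity gives $M_S(b)\le-\delta<0=M_S(0)$, so $b\ne0$. Now $b/|b|\in\Sigma$ defines, with the bases $e_i$, an element of $\mathcal N$ at which $M=M_S(b)/|b|\le-\delta/|b|<-\delta$. This is impossible, so $a=a'$ and $\boldsymbol\varphi=\boldsymbol\varphi'$. Note that the sign of the minimum is what makes the rescaling an improvement.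

\emph{The minimizer is invariant.} Let $\boldsymbol\varphi$ be the minimizer and $\gamma\in\Gamma$. If $e_i$ is adapted to $\varphi_i$, then $\gamma e_i$ is adapted to $\varphi_i\circ\gamma^{-1}$ with the same weights, so $(\varphi_i\circ\gamma^{-1})_i\in\mathcal N$. It has the same value of $M$, because $f$ is $\Gamma$-invariant. By uniqueness $\varphi_i\circ\gamma^{-1}=\varphi_i$. Hence all the subspaces $\{\varphi_i\ge s\}$ are $\Gamma$-stable, and by irreducibility each is $0$ or $A_i$. So $\varphi_i$ is constant on $A_i\setminus0$, and the constant is $0$ since $\deg\varphi_i=0$. This contradicts $\sum_i\|\varphi_i\|^2=1$.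
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:forms}]
With $c_i=\operatorname{cod}U_i$, let $\varphi_i(x)=c_i/n_i$ for $0\ne x\in U_i$ and $\varphi_i(x)=c_i/n_i-1$ for $x\notin U_i$. This is the norm $\varphi_{e,a}$ for a basis $e$ of $A_i$ that extends a basis of $U_i$, with weight $c_i/n_i$ on the $n_i-c_i$ vectors in $U_i$ and $c_i/n_i-1$ on the other $c_i$. So $\deg\varphi_i=n_i\cdot c_i/n_i-c_i=0$. If $f(x_1,\dots,x_m)\ne0$, then $x_i\notin U_i$ for some $i$, and therefore $\sum_i\varphi_i(x_i)\le\sum_ic_i/n_i-1$. Proposition~\ref{prop:M} gives $0\le M(\boldsymbol\varphi)\le\sum_ic_i/n_i-1$.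
\end{proof}

\section{Chevalley Lie algebras and the inequality}\label{sec:chevalley}

Let $\Phi$ be the root system of $\mathbf G$, which is reduced and irreducible of rank $l$, with simple roots $\alpha_1,\dots,\alpha_l$. The lattice $\mathfrak g_{\mathbb Z}$ has a \emph{Chevalley basis} $\{e_\alpha\ (\alpha\in\Phi),\,h_1,\dots,h_l\}$. Here $\mathfrak h_{\mathbb Z}=\bigoplus_i\mathbb Zh_i$, and since $\mathbf G$ is simply connected the $h_i$ are the simple coroots. We use the following standard properties.
\begin{enumerate}
\item[(C1)] $[h,h']=0$ and $[h,e_\alpha]=\alpha(h)e_\alpha$ for $h,h'\in\mathfrak h_{\mathbb Z}$, where each root $\alpha$ is a linear form $\mathfrak h_{\mathbb Z}\to\mathbb Z$.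
\item[(C2)] $[e_\alpha,e_{-\alpha}]=h_\alpha\in\mathfrak h_{\mathbb Z}$ is the coroot of $\alpha$, so $h_{\alpha_i}=h_i$ and $\beta(h_\alpha)=2(\beta,\alpha)/(\alpha,\alpha)$ for an inner product $(\cdot,\cdot)$ invariant under the Weyl group.
\item[(C3)] If $\alpha+\beta\in\Phi$, then $[e_\alpha,e_\beta]=N_{\alpha\beta}e_{\alpha+\beta}$, where $N_{-\alpha,-\beta}=-N_{\alpha\beta}$ and $N_{\alpha\beta}=\pm(k+1)$ with $k$ the largest integer such that $\beta-k\alpha\in\Phi$. If $\alpha+\beta\notin\Phi\cup\{0\}$, then $[e_\alpha,e_\beta]=0$.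
\item[(C4)] The operators $D_{\alpha,k}=(\operatorname{ad}e_\alpha)^k/k!$ preserve $\mathfrak g_{\mathbb Z}$ and vanish for $k>3$.
\end{enumerate}
We use the same letters for the images of these elements and operators in $\mathfrak g=\mathfrak g_{\mathbb Z}\otimes\overline K$, and put $\mathfrak h=\mathfrak h_{\mathbb Z}\otimes\overline K$ and $n=\dim\mathfrak g=l+|\Phi|$. In characteristic zero $\mathfrak g$ is simple because $\Phi$ is irreducible, and in very good characteristic it is simple by definition.

Theorem~\ref{thm:forms} needs a group acting irreducibly, whereas simplicity of $\mathfrak g$ is irreducibility under the operators $\operatorname{ad}x$. The divided powers in (C4) connect the two. Since $\operatorname{ad}e_\alpha$ is a derivation, the Leibniz rule and the binomial identity give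
\[
D_{\alpha,k}[x,y]=\sum_{i+j=k}[D_{\alpha,i}x,D_{\alpha,j}y],\qquad D_{\alpha,i}D_{\alpha,j}=\binom{i+j}iD_{\alpha,i+j}
\]
on $\mathfrak g_{\mathbb Z}$, hence on $\mathfrak g$. Therefore $x_\alpha(t)=\sum_kt^kD_{\alpha,k}$, for $t\in\overline K$, respects brackets and satisfies $x_\alpha(t)x_\alpha(t')=x_\alpha(t+t')$. It is thus an automorphism of $\mathfrak g$ with inverse $x_\alpha(-t)$. Let $\Gamma$ be the group generated by all $x_\alpha(t)$.

\begin{lemma}\label{lem:irred}
If $\mathfrak g$ is simple, then $\mathfrak g$ and $\mathfrak g^*$ are irreducible $\Gamma$-modules.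
\end{lemma}

\begin{proof}
Let $Y\subseteq\mathfrak g$ be $\Gamma$-stable, $x\in Y$, and let $\lambda$ be a linear functional vanishing on $Y$. The polynomial $\sum_kt^k\lambda(D_{\alpha,k}x)=\lambda(x_\alpha(t)x)$ vanishes for all $t$ in the infinite field $\overline K$, so its linear coefficient $\lambda([e_\alpha,x])$ is zero. Hence $[e_\alpha,Y]\subseteq Y$ for all $\alpha$. The elements $y\in\mathfrak g$ with $[y,Y]\subseteq Y$ form a subalgebra. It contains all $e_\alpha$, hence all $h_i=[e_{\alpha_i},e_{-\alpha_i}]$, and so it is $\mathfrak g$. Thus $Y$ is an ideal, and $Y=0$ or $Y=\mathfrak g$. Taking annihilators matches the $\Gamma$-stable subspaces of $\mathfrak g^*$ with those of $\mathfrak g$.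
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ineq}]
By bilinearity $[U,V]\otimes\overline K=[U\otimes\overline K,V\otimes\overline K]$, and extension of scalars preserves codimensions. So we may assume $K=\overline K$ and $\mathfrak a=\mathfrak g$. Apply Theorem~\ref{thm:forms} to $A_1=A_2=\mathfrak g$, $A_3=\mathfrak g^*$, which are irreducible by Lemma~\ref{lem:irred}, and $f(x,y,\xi)=\xi([x,y])$. This form is invariant, since $(\gamma\xi)([\gamma x,\gamma y])=\xi(\gamma^{-1}[\gamma x,\gamma y])=\xi([x,y])$, and it is nonzero, since $[e_{\alpha_1},e_{-\alpha_1}]=h_1\ne0$. For $W=[U,V]^\perp$ we have $f(U,V,W)=0$ and $\operatorname{cod}W=n-\operatorname{cod}[U,V]$. All three modules have dimension $n$, so $\operatorname{cod}U+\operatorname{cod}V+n-\operatorname{cod}[U,V]\ge n$.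
\end{proof}

\section{Equality: rank one, and reduction to split triples}\label{sec:reduction}

The proof of Theorem~\ref{thm:forms} says nothing about equality. Equality corresponds to $M=0$, where the uniqueness argument breaks down. We therefore give a second, explicit proof of the inequality under the hypotheses of Theorem~\ref{thm:equality}, in which every step can be inspected.

Conditions (1)--(3) of Theorem~\ref{thm:equality} hold for $U,V\subseteq\mathfrak a$ if and only if they hold for $U\otimes\overline K,V\otimes\overline K\subseteq\mathfrak g$. So from now on $K=\overline K$, $\mathfrak a=\mathfrak g$ is simple, and $p=0$ or $p>r$; equivalently, the integers $1,\dots,r$ are nonzero in $K$. A very good prime satisfies this. In types $B$, $C$, $F_4$ we have $r=2$ and the highest root has a coefficient $2$, so $p>2$. In type $G_2$ we have $r=3$ and the coefficients are $3,2$, so $p\ge5$.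

Let $\bar\alpha\in\mathfrak h^*$ be the linear function $h\mapsto\alpha(h)$. The next lemma collects the consequences of the two hypotheses for the multiplication table.

\begin{lemma}\label{lem:constants}
\begin{enumerate}
\item[(a)] $\bar\alpha_1,\dots,\bar\alpha_l$ form a basis of $\mathfrak h^*$.
\item[(b)] If $\alpha,\beta\in\Phi$, $\beta\ne\pm\alpha$ and $(\alpha,\beta)\ne0$, then $|\beta(h_\alpha)|\in\{1,r\}$, so $\beta(h_\alpha)$ is nonzero in $K$.
\item[(c)] If $\alpha,\beta,\alpha+\beta\in\Phi$, then $N_{\alpha\beta}$ is nonzero in $K$.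
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise some $h\ne0$ in $\mathfrak h$ is killed by all $\bar\alpha_i$, hence by all $\bar\alpha$. By (C1), $h$ is central, which contradicts simplicity.

(b) The product of the integers $\beta(h_\alpha)$ and $\alpha(h_\beta)$ is $4\cos^2$ of the angle between $\alpha$ and $\beta$, so it lies in $\{1,2,3\}$, and one factor is $\pm1$. Their quotient is $(\beta,\beta)/(\alpha,\alpha)\in\{1,r,1/r\}$. So their absolute values are $1,1$ or $1,r$.

(c) Recall that the roots of the form $\beta+j\alpha$ form an unbroken string $\beta-k\alpha,\dots,\beta+k'\alpha$ with $k-k'=\beta(h_\alpha)$. The same rule for the lowest root $\beta'=\beta-k\alpha$ gives $k+k'=-\beta'(h_\alpha)\le r$ by (b). As $k'\ge1$, we get $|N_{\alpha\beta}|=k+1\in\{1,\dots,r\}$.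
\end{proof}

\subsection{Rank one}\label{sub:rankone}

Here $\mathfrak g=\mathfrak{sl}_2$, and $p\ne2$ by Lemma~\ref{lem:constants}(a), since $\alpha_1(h_1)=2$. The bracket induces a linear map $\Lambda^2\mathfrak g\to\mathfrak g$ that sends $e\wedge f$, $h\wedge e$, $h\wedge f$ to $h$, $2e$, $-2f$. It is an isomorphism, so $d=\dim[U,V]$ is the dimension of the span $U\wedge V$ of all $x\wedge y$ with $x\in U$, $y\in V$. Let $u=\dim U\le v=\dim V$, which is no loss as $[U,V]=[V,U]$. Equality in \eqref{eq:main} means $d=u+v-3$.
\begin{itemize}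
\item $u=0$. Then $d=0$, and equality holds if and only if $v=3$, which is case (2).
\item $u=1$, $U=Kx$. The map $y\mapsto x\wedge y$ has kernel $Kx$, so $d\in\{v-1,v\}$ and $d\ne v-2$.
\item $u=v=2$. If $U=V$, then $d=1$ and equality holds; this is case (3). If $U\ne V$, write $U=\langle x,y\rangle$, $V=\langle x,z\rangle$ with $x,y,z$ a basis. Then $x\wedge z$, $y\wedge x$, $y\wedge z$ are independent, and $d=3\ne1$.
\item $u=2$, $v=3$. With $U=\langle x,y\rangle$ and $V=\langle x,y,z\rangle$, the vectors $x\wedge y$, $x\wedge z$, $y\wedge z$ give $d=3\ne2$.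
\item $u=v=3$. Then $d=3$ and equality holds; this is case (1).
\end{itemize}
This proves Theorem~\ref{thm:equality} for $l=1$.

\subsection{Split triples}

For $l\ge2$ we prove the following symmetric statement about $f(x,y,\xi)=\xi([x,y])$.

\begin{proposition}\label{prop:star}
Let $l\ge2$, and let $U,V\subseteq\mathfrak g$, $W\subseteq\mathfrak g^*$ be subspaces with $f(U,V,W)=0$ and $\operatorname{cod}U+\operatorname{cod}V+\operatorname{cod}W=n$. Then $(\dim U,\dim V,\dim W)$ is $(n,n,0)$, $(n,0,n)$ or $(0,n,n)$.
\end{proposition}

The statement involves only the dimensions of $U,V,W$, so we may replace the triple by a more convenient one of the same dimensions. Let $\xi_\alpha\in\mathfrak g^*$ be the coefficient of $e_{-\alpha}$ in the Chevalley basis, and view $\mathfrak h^*$ as the space of functionals on $\mathfrak g$ that vanish on all $e_\alpha$. Call a subspace of $\mathfrak g$ \emph{split} if it is the sum of a subspace of $\mathfrak h$ and some lines $Ke_\alpha$, and a subspace of $\mathfrak g^*$ \emph{split} if it is the sum of a subspace of $\mathfrak h^*$ and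 some lines $K\xi_\alpha$. These are the subspaces stable under the torus $T=\operatorname{Hom}(P,K^\times)$, $P$ the weight lattice, which acts by $te_\alpha=\alpha(t)e_\alpha$ and $t|_{\mathfrak h}=\mathrm{id}$. The next lemma can be obtained from Borel's fixed point theorem \cite[Thm.~10.4]{Borel}, applied to $T$ and a closed subset of a product of three Grassmannians. We give a direct argument with leading terms.

\begin{lemma}\label{lem:split}
If $f(U,V,W)=0$, then there are split subspaces $U',V'\subseteq\mathfrak g$ and $W'\subseteq\mathfrak g^*$, of the same dimensions as $U,V,W$, with $f(U',V',W')=0$.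
\end{lemma}

\begin{proof}
Choose an integer $q$ that exceeds the absolute values of all coordinates, in the basis of simple roots, of all differences of elements of $\Phi\cup\{0\}$. Let $\lambda$ be the additive function on the root lattice with $\lambda(\alpha_i)=q^i$. It is injective on $\Phi\cup\{0\}$: if $\sum_ic_iq^i=0$ with $|c_i|<q$ and not all $c_i$ zero, then the first nonzero $c_i$ is divisible by $q$, which is absurd. Grade $\mathfrak g$ and $\mathfrak g^*$ by placing $\mathfrak h$ and $\mathfrak h^*$ in degree $0$, and $e_\alpha$ and $\xi_\alpha$ in degree $\lambda(\alpha)$. The components of nonzero degree have dimension at most one, so graded subspaces are split. By (C1)--(C3), $[\mathfrak g_i,\mathfrak g_j]\subseteq\mathfrak g_{i+j}$, and $(\mathfrak g^*)_k$ vanishes on $\mathfrak g_j$ for $j\neq-k$. Hence $f(\mathfrak g_i,\mathfrak g_j,(\mathfrak g^*)_k)=0$ unless $i+j+k=0$.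

Let $U_{\le i}=U\cap\bigoplus_{j\le i}\mathfrak g_j$, let $U'_i$ be the image of the projection $U_{\le i}\to\mathfrak g_i$, whose kernel is $U_{\le i-1}$, and let $U'=\bigoplus_iU'_i$. Then $\dim U'=\sum_i(\dim U_{\le i}-\dim U_{\le i-1})=\dim U$. Define $V'$ and $W'$ in the same way. Let $x_i\in U'_i$, $y_j\in V'_j$, $\xi_k\in W'_k$ be the top components of $x\in U_{\le i}$, $y\in V_{\le j}$, $\xi\in W_{\le k}$. If $i+j+k\ne0$, then $f(x_i,y_j,\xi_k)=0$. If $i+j+k=0$, expand $f(x,y,\xi)$ in homogeneous components. Every term other than $f(x_i,y_j,\xi_k)$ has negative total degree and vanishes, so $f(x_i,y_j,\xi_k)=f(x,y,\xi)=0$.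
\end{proof}

\subsection{The constraints on a split triple}\label{sub:constraints}

Let $U,V,W$ be split with $f(U,V,W)=0$. Put $u_\alpha=0$ if $e_\alpha\in U$ and $u_\alpha=1$ otherwise; define $v_\alpha$ by $e_\alpha$ and $V$, and $w_\alpha$ by $\xi_\alpha$ and $W$, in the same way. Let $a_U,a_V$ be the codimensions of $U\cap\mathfrak h$, $V\cap\mathfrak h$ in $\mathfrak h$, and $a_W$ the codimension of $W\cap\mathfrak h^*$ in $\mathfrak h^*$. Then
\begin{equation}\label{eq:tau}
\tau:=\operatorname{cod}U+\operatorname{cod}V+\operatorname{cod}W=\sum_{\alpha\in\Phi}(u_\alpha+v_\alpha+w_\alpha)+a_U+a_V+a_W .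
\end{equation}
Each nonzero entry of the multiplication table imposes a constraint. Let $\mathcal T$ be the set of ordered triples $(\alpha,\beta,\gamma)\in\Phi^3$ with $\alpha+\beta+\gamma=0$. For $(\alpha,\beta,\gamma)\in\mathcal T$ we have $f(e_\alpha,e_\beta,\xi_\gamma)=N_{\alpha\beta}\ne0$ by Lemma~\ref{lem:constants}(c), so
\begin{equation}\label{eq:triple}
u_\alpha+v_\beta+w_\gamma\ge1\qquad\big((\alpha,\beta,\gamma)\in\mathcal T\big).
\end{equation}
The entries that involve the Cartan part are $f(h,e_\beta,\xi_{-\beta})=\bar\beta(h)$, $f(e_\beta,h,\xi_{-\beta})=-\bar\beta(h)$ for $h\in\mathfrak h$, and $f(e_\beta,e_{-\beta},\xi)=\xi(h_\beta)$ for $\xi\in\mathfrak h^*$. Accordingly put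
\[
R_U=\{\beta:v_\beta=w_{-\beta}=0\},\quad R_V=\{\beta:u_\beta=w_{-\beta}=0\},\quad R_W=\{\beta:u_\beta=v_{-\beta}=0\}.
\]
Then $U\cap\mathfrak h$ is killed by $\bar\beta$ for $\beta\in R_U$, $V\cap\mathfrak h$ is killed by $\bar\beta$ for $\beta\in R_V$, and $W\cap\mathfrak h^*$ kills $h_\beta$ for $\beta\in R_W$. Hence
\begin{equation}\label{eq:span}
a_U\ge\dim\langle\bar\beta:\beta\in R_U\rangle,\quad a_V\ge\dim\langle\bar\beta:\beta\in R_V\rangle,\quad a_W\ge\dim\langle h_\beta:\beta\in R_W\rangle .
\end{equation}
If $q_U,q_V,q_W$ are the indicator functions of $R_U,R_V,R_W$ on $\Phi$, then by definition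
\begin{equation}\label{eq:D}
q_U(\beta)+v_\beta+w_{-\beta}\ge1,\quad q_V(\beta)+u_\beta+w_{-\beta}\ge1,\quad q_W(\beta)+u_\beta+v_{-\beta}\ge1\qquad(\beta\in\Phi).
\end{equation}

To bound $\tau$ we add the inequalities \eqref{eq:triple} and \eqref{eq:D} with positive weights. Two things are needed. First, every variable $u_\alpha,v_\alpha,w_\alpha$ must receive the same total weight $\mu$, although long and short roots may lie in different numbers of triples. Second, the weighted sums of $q_U,q_V,q_W$ must be bounded by $\mu a_U,\mu a_V,\mu a_W$. The next two sections supply these.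

\section{Weights from the Casimir operator}\label{sec:casimir}

The weights are real numbers attached to the root system, so we are free to find them in characteristic zero. The Casimir operator is a sum over all entries of the multiplication table, and it is a scalar. Evaluating it on one basis vector therefore expresses the same number $\mu$ as a sum over the entries that involve this vector.

Let $\mathfrak g_{\mathbb C}=\mathfrak g_{\mathbb Z}\otimes\mathbb C$, with an invariant form $(\cdot,\cdot)$ that is a positive multiple of the Killing form. Define $t_\alpha\in\mathfrak h_{\mathbb C}$ by $(t_\alpha,h)=\alpha(h)$, and let $(\alpha,\beta)=(t_\alpha,t_\beta)$ be the induced inner product on the real span of $\Phi$. Write $|\alpha|^2=(\alpha,\alpha)$. Then $h_\alpha=2t_\alpha/|\alpha|^2$. Invariance gives $(h,h_\alpha)=([h,e_\alpha],e_{-\alpha})=\alpha(h)(e_\alpha,e_{-\alpha})$, so $(e_\alpha,e_{-\alpha})=2/|\alpha|^2$. For $(\alpha,\beta,\gamma)\in\mathcal T$ put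
\[
c_{\alpha\beta\gamma}=\frac{|\alpha|^2|\beta|^2}{2|\gamma|^2}\,N_{\alpha\beta}^2>0 .
\]

\begin{lemma}\label{lem:casimir}
The number $c_{\alpha\beta\gamma}$ is symmetric in $\alpha,\beta,\gamma$, and there is a real number $\mu>0$ such that
\begin{align}
2|\alpha|^2+\sum_{(\beta,\gamma):\,(\alpha,\beta,\gamma)\in\mathcal T}c_{\alpha\beta\gamma}&=\mu\qquad(\alpha\in\Phi),\label{eq:A}\\
\sum_{\beta\in\Phi}|\beta|^2&=\mu l .\label{eq:B}
\end{align}
\end{lemma}

\begin{proof}
The trilinear form $([x,y],z)$ is alternating, and $([e_\alpha,e_\beta],e_\gamma)=N_{\alpha\beta}(e_{-\gamma},e_\gamma)=2N_{\alpha\beta}/|\gamma|^2$. So $(N_{\alpha\beta}/|\gamma|^2)^2$ is symmetric in $\alpha,\beta,\gamma$, and so is $c_{\alpha\beta\gamma}=\frac12|\alpha|^2|\beta|^2|\gamma|^2(N_{\alpha\beta}/|\gamma|^2)^2$.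

Recall that for dual bases $(b_i),(b^i)$ of $\mathfrak g_{\mathbb C}$ the Casimir operator $\Omega=\sum_i\operatorname{ad}b^i\operatorname{ad}b_i$ commutes with $\operatorname{ad}\mathfrak g_{\mathbb C}$. By Schur's lemma it is a scalar $\mu$. Let $(a_i),(a^i)$ be dual bases of $\mathfrak h_{\mathbb C}$. The vector $e_\beta$ is orthogonal to $\mathfrak h_{\mathbb C}$ and to all $e_{\beta'}$ with $\beta'\ne-\beta$, so
\[
\Omega=\sum_i\operatorname{ad}a^i\operatorname{ad}a_i+\sum_{\beta\in\Phi}\frac{|\beta|^2}2\operatorname{ad}e_{-\beta}\operatorname{ad}e_\beta .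
\]

Apply $\Omega$ to $e_\alpha$. Each term gives a multiple of $e_\alpha$. The first sum gives the coefficient $\sum_i\alpha(a^i)\alpha(a_i)=|\alpha|^2$. The term $\beta=-\alpha$ gives $\frac{|\alpha|^2}2[e_\alpha,-h_\alpha]=|\alpha|^2e_\alpha$. The terms with $\alpha+\beta\notin\Phi\cup\{0\}$, among them $\beta=\alpha$, give zero. Let $\alpha+\beta=-\gamma\in\Phi$. The coefficient of $e_\alpha$ in a vector $x$ is $\frac{|\alpha|^2}2(x,e_{-\alpha})$, so by invariance and (C3) the term $\beta$ contributes
\begin{align*}
\frac{|\alpha|^2|\beta|^2}4\big([e_{-\beta},[e_\beta,e_\alpha]],e_{-\alpha}\big)&=-\frac{|\alpha|^2|\beta|^2}4\big([e_\beta,e_\alpha],[e_{-\beta},e_{-\alpha}]\big)\\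
&=-\frac{|\alpha|^2|\beta|^2}4\,N_{\beta\alpha}N_{-\beta,-\alpha}\,\frac2{|\gamma|^2}=c_{\alpha\beta\gamma}.
\end{align*}
This proves \eqref{eq:A}, and $\mu>0$.

Apply $\Omega$ to $h\in\mathfrak h_{\mathbb C}$. The first sum gives zero, and $[e_{-\beta},[e_\beta,h]]=-\beta(h)[e_{-\beta},e_\beta]=\beta(h)h_\beta$. Hence
\begin{equation}\label{eq:frame}
\mu h=\sum_{\beta\in\Phi}\frac{|\beta|^2}2\beta(h)h_\beta=\sum_{\beta\in\Phi}\beta(h)\,t_\beta .
\end{equation}
The map $h\mapsto\beta(h)t_\beta$ has trace $\beta(t_\beta)=|\beta|^2$, so taking traces gives \eqref{eq:B}.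
\end{proof}

\begin{example}\label{ex:weights}
In type $A_2$ with $|\alpha|^2=2$ all $N_{\alpha\beta}$ are $\pm1$ and all $c_{\alpha\beta\gamma}$ equal $1$. The root $\alpha_1$ is completed to a triple by $\alpha_2$ and $-\alpha_1-\alpha_2$, in two orders, so \eqref{eq:A} reads $4+2=6$, and \eqref{eq:B} reads $6\cdot2=6\cdot2$. In type $B_2$ take the roots $\pm\varepsilon_1,\pm\varepsilon_2,\pm\varepsilon_1\pm\varepsilon_2$ with $\varepsilon_1,\varepsilon_2$ orthonormal. Every triple consists of one long root $\alpha$ and two short roots $\beta,\gamma$, with $N_{\alpha\beta}=\pm1$ and $c_{\alpha\beta\gamma}=1$. The long root $\varepsilon_1+\varepsilon_2$ is completed by $-\varepsilon_1,-\varepsilon_2$, and the short root $\varepsilon_1$ by $\varepsilon_2,-\varepsilon_1-\varepsilon_2$ and by $-\varepsilon_2,-\varepsilon_1+\varepsilon_2$. So \eqref{eq:A} reads $4+2=6$ for long roots and $2+4=6$ for short ones: the term $2|\alpha|^2$ makes up for the different numbers of triples.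
\end{example}

\section{Roots in a subspace}\label{sec:density}

By \eqref{eq:A}, the inequalities \eqref{eq:D} should carry the weight $|\beta|^2$. In view of \eqref{eq:span} we need the bound $\sum_{\beta\in R}|\beta|^2\le\mu\dim\langle\bar\beta:\beta\in R\rangle$ for $R\subseteq\Phi$. Over $\mathbb R$ it follows from \eqref{eq:frame}: if $\pi$ is the orthogonal projection onto a subspace $Y$ of the real span of the $t_\beta$, then composing \eqref{eq:frame} with $\pi$ and taking traces gives $\mu\dim Y=\sum_\beta|\pi t_\beta|^2\ge\sum_{t_\beta\in Y}|\beta|^2$. This does not settle the matter in characteristic $p$, because reduction modulo $p$ can lower the dimension of a span. For $A_2$ in characteristic $3$ the functions $\bar\alpha_1$ and $\bar\alpha_2$ both take the value $2=-1$ at $h_1$ and $h_2$, so all six $\bar\beta$ lie on one line, and the bound fails: $12>6$. (There $\mathfrak g=\mathfrak{sl}_3$ is not simple.) What saves the bound under our hypotheses is irreducibility under the Weyl group, used as in Section~\ref{sec:forms}: an extremal subspace chosen canonically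 is invariant.

\begin{lemma}\label{lem:density}
Let $\Psi$ be a reduced irreducible root system with Weyl group $\mathcal W$, let $\omega\colon\Psi\to\mathbb R_{>0}$ be $\mathcal W$-invariant, and put $\omega(R)=\sum_{\alpha\in R}\omega(\alpha)$. Let $X\neq0$ be an irreducible $\mathcal W$-module over a field, with nonzero vectors $x_\alpha$ $(\alpha\in\Psi)$ such that $x_{w\alpha}=wx_\alpha$, $x_{-\alpha}=-x_\alpha$, and $x_{\alpha+\beta}=x_\alpha+x_\beta$ whenever $\alpha,\beta,\alpha+\beta\in\Psi$. Then for every $R\subseteq\Psi$,
\[
\omega(R)\le\frac{\omega(\Psi)}{\dim X}\,\dim\langle x_\alpha:\alpha\in R\rangle ,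
\]
with equality only if $R=\emptyset$ or $R=\Psi$.
\end{lemma}

\begin{proof}
For a subspace $Y\subseteq X$ let $\Psi_Y=\{\alpha:x_\alpha\in Y\}$ and $d(Y)=\omega(\Psi_Y)-\frac{\omega(\Psi)}{\dim X}\dim Y$. Then $d(0)=d(X)=0$, and $d(wY)=d(Y)$ since $\Psi_{wY}=w\Psi_Y$. We have $\Psi_{Y\cap Y'}=\Psi_Y\cap\Psi_{Y'}$, $\Psi_{Y+Y'}\supseteq\Psi_Y\cup\Psi_{Y'}$ and $\dim(Y+Y')+\dim(Y\cap Y')=\dim Y+\dim Y'$. Hence
\begin{equation}\label{eq:super}
d(Y+Y')+d(Y\cap Y')\ge d(Y)+d(Y'),
\end{equation}
and, as $\omega>0$, equality forces $\Psi_{Y+Y'}=\Psi_Y\cup\Psi_{Y'}$.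

The function $d$ takes finitely many values, so it has a maximum. If $Y,Y'$ are maximizers, then \eqref{eq:super} is an equality and $Y+Y'$, $Y\cap Y'$ are maximizers. So a maximizer of largest dimension contains all others. It is therefore $\mathcal W$-stable, hence $0$ or $X$, and the maximum of $d$ is $0$. For $Y=\langle x_\alpha:\alpha\in R\rangle$ we have $R\subseteq\Psi_Y$, so $\omega(R)\le\omega(\Psi_Y)\le\frac{\omega(\Psi)}{\dim X}\dim Y$.

If equality holds, then $R=\Psi_Y$ and $d(Y)=0$. Call a subspace \emph{tight} if $d$ vanishes on it; these are the maximizers. It remains to show that only $0$ and $X$ are tight. Suppose not, and let $Y_1$ be a tight subspace of minimal positive dimension, so $Y_1\ne X$. The translates $wY_1$ are tight, and they span $X$ by irreducibility. Put $S_1=Y_1$. While $S_i\ne X$, choose a translate $Y_{i+1}\not\subseteq S_i$. Then $S_i\cap Y_{i+1}$ is tight and properly contained in $Y_{i+1}$, so it is $0$ by minimality. The sum $S_{i+1}=S_i\oplus Y_{i+1}$ is tight, and equality in \eqref{eq:super} gives $\Psi_{S_{i+1}}=\Psi_{S_i}\cup\Psi_{Y_{i+1}}$.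 At the end $X=Y_1\oplus\dots\oplus Y_s$ with $s\ge2$, and $\Psi$ is the union of the sets $\Psi_{Y_i}$. They are disjoint because the $x_\alpha$ are nonzero, and nonempty because $d(Y_i)=0$ and $Y_i\ne0$.

Let $\alpha\in\Psi_{Y_i}$, $\beta\in\Psi_{Y_j}$ with $i\ne j$. Each $\Psi_{Y_k}$ is stable under negation, so $\beta\ne\pm\alpha$. If $(\alpha,\beta)\ne0$, we may replace $\beta$ by $-\beta$ and assume $(\alpha,\beta)<0$. The sum of two nonproportional roots with negative inner product is a root, so $x_{\alpha+\beta}=x_\alpha+x_\beta$ lies in some $Y_k$. This is impossible, since it has nonzero components in both $Y_i$ and $Y_j$. Thus the $\Psi_{Y_i}$ are mutually orthogonal, which contradicts the irreducibility of $\Psi$.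
\end{proof}

The Weyl group $\mathcal W$ of $\Phi$ acts on the coroot lattice $\mathfrak h_{\mathbb Z}$ and on its dual, the weight lattice, by $s_ih=h-\alpha_i(h)h_i$ and $s_iy=y-y(h_i)\alpha_i$. Extending scalars makes $\mathfrak h$ and $\mathfrak h^*$ dual $\mathcal W$-modules, with $w\bar\alpha=\overline{w\alpha}$ and $wh_\alpha=h_{w\alpha}$.

\begin{corollary}\label{cor:density}
For every $R\subseteq\Phi$,
\[
\sum_{\beta\in R}|\beta|^2\le\mu\dim\langle\bar\beta:\beta\in R\rangle,\qquad\sum_{\beta\in R}|\beta|^2\le\mu\dim\langle h_\beta:\beta\in R\rangle,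
\]
where the spans are taken in $\mathfrak h^*$ and $\mathfrak h$. In each inequality, equality holds only if $R=\emptyset$ or $R=\Phi$.
\end{corollary}

\begin{proof}
The vectors $\bar\alpha_i$ and $h_i$ are members of bases, by Lemma~\ref{lem:constants}(a) and the definition of $\mathfrak h$. Every root is $\mathcal W$-conjugate to a simple root, so all $\bar\alpha$ and $h_\alpha$ are nonzero.

The module $\mathfrak h^*$ is irreducible. Let $Y$ be $\mathcal W$-stable and $0\ne y\in Y$. Then $y(h_i)\ne0$ for some $i$, and $y-s_iy=y(h_i)\bar\alpha_i$ gives $\bar\alpha_i\in Y$. If $j$ is adjacent to $i$ in the Dynkin diagram, then $\bar\alpha_i-s_j\bar\alpha_i=\alpha_i(h_j)\bar\alpha_j$ with $\alpha_i(h_j)\ne0$ in $K$ by Lemma~\ref{lem:constants}(b), so $\bar\alpha_j\in Y$. The diagram is connected, so $Y$ contains a basis of $\mathfrak h^*$. The dual module $\mathfrak h$ is then irreducible too.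

Apply Lemma~\ref{lem:density} to $\Psi=\Phi$, $X=\mathfrak h^*$, $x_\beta=\bar\beta$ and $\omega(\beta)=|\beta|^2$. For the second inequality take for $\Psi$ the dual root system $\Phi^\vee=\{h_\beta\}\subset\mathfrak h_{\mathbb Z}$, which is irreducible with the same Weyl group, $X=\mathfrak h$, and $\omega(h_\beta)=|\beta|^2$, and let the vector attached to a coroot be its image in $\mathfrak h$. (The dual system is needed because additivity must refer to sums of coroots, not of roots.) In both cases the vectors come from an additive $\mathcal W$-equivariant map of a lattice to $X$, and $\omega(\Psi)/\dim X=\mu$ by \eqref{eq:B}.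
\end{proof}

\section{The weighted count}\label{sec:count}

\begin{proof}[Proof of Proposition~\ref{prop:star}]
By Lemma~\ref{lem:split} we may assume that $U,V,W$ are split, and we use the notation of Section~\ref{sub:constraints}. By \eqref{eq:span} and Corollary~\ref{cor:density},
\begin{equation}\label{eq:C}
\mu a_U\ge\sum_\beta|\beta|^2q_U(\beta),\qquad\mu a_V\ge\sum_\beta|\beta|^2q_V(\beta),\qquad\mu a_W\ge\sum_\beta|\beta|^2q_W(\beta).
\end{equation}
Multiply \eqref{eq:A} by $u_\alpha$ and sum over $\alpha$; do the same with $v$ and $w$. By the symmetry of $c_{\alpha\beta\gamma}$, the root that carries $v$ may be put in the second place and the root that carries $w$ in the third. This gives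
\[
\mu\sum_\alpha(u_\alpha+v_\alpha+w_\alpha)=2\sum_\beta|\beta|^2(u_\beta+v_\beta+w_\beta)+\sum_{\mathcal T}c_{\alpha\beta\gamma}(u_\alpha+v_\beta+w_\gamma).
\]
Since $|\beta|=|-\beta|$, the first sum on the right equals
\[
\sum_\beta|\beta|^2\big[(v_\beta+w_{-\beta})+(u_\beta+w_{-\beta})+(u_\beta+v_{-\beta})\big].
\]
Now \eqref{eq:tau}, \eqref{eq:C}, and then \eqref{eq:D} and \eqref{eq:triple} give
\begin{align*}
\mu\tau\ \ge\ &\sum_\beta|\beta|^2\Big[\big(q_U(\beta)+v_\beta+w_{-\beta}\big)+\big(q_V(\beta)+u_\beta+w_{-\beta}\big)+\big(q_W(\beta)+u_\beta+v_{-\beta}\big)\Big]\\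
&+\sum_{\mathcal T}c_{\alpha\beta\gamma}(u_\alpha+v_\beta+w_\gamma)\ \ge\ 3\sum_\beta|\beta|^2+\sum_{\mathcal T}c_{\alpha\beta\gamma}.
\end{align*}
Summing \eqref{eq:A} over $\alpha$ gives $\sum_{\mathcal T}c_{\alpha\beta\gamma}=\mu|\Phi|-2\sum_\beta|\beta|^2$. With \eqref{eq:B}, the right side is $\mu l+\mu|\Phi|=\mu n$. (For $A_2$, Example~\ref{ex:weights} gives $3\cdot12+12=6\cdot8$.) So $\tau\ge n$, which is the inequality once more.

By assumption $\tau=n$. All weights are positive, so every inequality used is an equality:
\begin{enumerate}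
\item[(i)] Equality holds in \eqref{eq:C}, hence in Corollary~\ref{cor:density} for $R_U$, $R_V$, $R_W$. So each of these sets is $\emptyset$ or $\Phi$, and by \eqref{eq:B} the corresponding number $a_U,a_V,a_W$ is $0$ or $l$.
\item[(ii)] Equality holds in \eqref{eq:D} for all $\beta$.
\item[(iii)] $u_\alpha+v_\beta+w_\gamma=1$ for all $(\alpha,\beta,\gamma)\in\mathcal T$.
\end{enumerate}
The set $\mathcal T$ is nonempty: as $l\ge2$ and $\Phi$ is irreducible, there are adjacent simple roots, and their sum is a root. By (iii), the functions $u,v,w$ do not all vanish identically.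

\emph{Case $R_U=\Phi$.} Then $v\equiv w\equiv0$, and (ii) gives $u=1-q_V=1-q_W$. By (i) $u$ is constant, so $u\equiv1$ and $R_V=R_W=\emptyset$. Thus $a_U=l$, $a_V=a_W=0$, and $U=0$, $V=\mathfrak g$, $W=\mathfrak g^*$.

\emph{Case $R_V=\Phi$.} Then $u\equiv w\equiv0$, and (ii) gives $v_\beta=1-q_U(\beta)$, $v_{-\beta}=1-q_W(\beta)$. So $v$ is constant, $v\equiv1$, $R_U=R_W=\emptyset$, and $V=0$, $U=\mathfrak g$, $W=\mathfrak g^*$.

\emph{Case $R_W=\Phi$.} Then $u\equiv v\equiv0$, and (ii) gives $w_{-\beta}=1-q_U(\beta)=1-q_V(\beta)$. So $w$ is constant, $w\equiv1$, $R_U=R_V=\emptyset$, and $W=0$, $U=V=\mathfrak g$.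

\emph{Case $R_U=R_V=R_W=\emptyset$.} By (ii), $v_\beta+w_{-\beta}=u_\beta+w_{-\beta}=u_\beta+v_{-\beta}=1$ for all $\beta$. The first equality gives $v=u$. Then $u_\beta+u_{-\beta}=1$, and $w_{-\beta}=1-u_\beta=u_{-\beta}$ gives $w=u$. Take $(\alpha,\beta,\gamma)\in\mathcal T$; then $(-\alpha,-\beta,-\gamma)\in\mathcal T$ as well. By (iii), $u_\alpha+u_\beta+u_\gamma=1$ and $u_{-\alpha}+u_{-\beta}+u_{-\gamma}=1$. The left sides add up to $3$ and the right sides to $2$, so this case does not occur.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equality}]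
The reduction to $K=\overline K$, the case of very good characteristic and the case $l=1$ were treated in Section~\ref{sec:reduction}. Let $l\ge2$. In case (1) both sides of \eqref{eq:main} are $0$, since $[\mathfrak g,\mathfrak g]=\mathfrak g$, and in case (2) both are $n$. Conversely, if equality holds in \eqref{eq:main}, then $W=[U,V]^\perp$ satisfies $f(U,V,W)=0$ and $\operatorname{cod}U+\operatorname{cod}V+\operatorname{cod}W=n$. By Proposition~\ref{prop:star}, $(\dim U,\dim V)$ is $(n,n)$, $(n,0)$ or $(0,n)$, which is (1) or (2). Outside these cases Theorem~\ref{thm:ineq} holds with strict inequality between integers, which gives the bound with $-1$. If $V=\mathfrak a$ and $U$ is a hyperplane, this bound reads $\operatorname{cod}[U,V]\le1+0-1=0$ and is therefore attained. So the constant is optimal.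
\end{proof}

\begin{remark}
Simplicity of $\mathfrak g$ enters the count through Lemma~\ref{lem:constants}(a), and the condition $p=0$ or $p>r$ through parts (b) and (c), that is, in the irreducibility of $\mathfrak h^*$ and in \eqref{eq:triple}. The condition $l\ge2$ enters only through $\mathcal T\ne\emptyset$. For $l=1$ the last case of the proof of Proposition~\ref{prop:star} does occur: $u=v=w$ with $u_{\alpha_1}=0$, $u_{-\alpha_1}=1$ and $a_U=a_V=a_W=0$ describes $U=V=\langle h,e\rangle$ and $W=\langle e\rangle^\perp$, the upper triangular example of the introduction.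
\end{remark}

\begin{thebibliography}{9}

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\bibitem{CKR}
Inna Capdeboscq, Karina Kirkina, Dmitriy Rumynin, \emph{Subgroup Growth in Some Profinite Chevalley Groups}, arXiv:1511.04333 (2015).

\end{thebibliography}
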